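# Hamiltonian cycles avoiding $k$ arcs in $(k+2)$-strong semicomplete digraphs

## 1. Four vertices and a single hamiltonian cycle

Take the vertices $1,2,3,4$, the arcs of the 4-cycle $1\to2\to3\to4\to1$, and both arcs between $1$ and $3$ and both arcs between $2$ and $4$. The out-neighbors are
$$1:\{2,3\},\qquad 2:\{3,4\},\qquad 3:\{4,1\},\qquad 4:\{1,2\}.$$

Let us list the directed cycles through all four vertices, starting at $1$. If we go $1\to2$, then $2\to3\to4\to1$ closes up correctly, while $2\to4$ leaves only the vertex $3$ to visit, and $4\not\to3$. If we go $1\to3$, we must continue $3\to4$ (the arc $3\to1$ closes too early), then $4\to2$ (again $4\to1$ closes too early), and then we need $2\to1$, which is not an arc. So there is exactly one hamiltonian cycle, and forbidding the single arc $1\to2$ destroys it.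

Yet the digraph is well connected. The rotation $i\mapsto i+1$ preserves it, and deleting the vertex $1$ leaves the cycle $2\to3\to4\to2$. So any one vertex can be deleted and the rest stays strongly connected.

Look at what remains after $1\to 2$ is deleted. The vertices $1$ and $2$ have become non-adjacent. The two 2-cycles $C=2\,4\,2$ and $C'=1\,3\,1$ cover all vertices. From $C$ to $C'$ we have the arcs $2\to3$ and $4\to1$; in the other direction there is only $3\to4$. The predecessor of $4$ on $C$ is $2$, the successor of $3$ on $C'$ is $1$, and $\{1,2\}$ is exactly the non-adjacent pair. We shall see that failures of hamiltonicity always contain a picture of this kind, and that higher connectivity rules the picture out.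

The example raises the question: how strongly connected must such a digraph be, so that no choice of $k$ forbidden arcs can destroy all hamiltonian cycles?

## 2. Strong connectivity against forbidden arcs

Digraphs have no loops and no parallel arcs, but $uv$ and $vu$ may both be present; they then form a 2-cycle. Cycles and paths are directed. We write $u\to v$ if $uv$ is an arc and $u\not\to v$ if it is not.

**Definitions.** A digraph is *semicomplete* if for any two distinct vertices $u,v$ at least one of $uv$, $vu$ is an arc. A *tournament* is a semicomplete digraph without 2-cycles. For a positive integer $p$, a digraph $D$ is *$p$-strong* if it has at least $p+1$ vertices and $D-X$ is strongly connected for every set $X$ of fewer than $p$ vertices. A *hamiltonian cycle* is a cycle through all vertices; it *avoids* a set $F$ of arcs if it uses no arc of $F$.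

The digraph of Section 1 is semicomplete and $2$-strong. The complete digraph on $p+1$ vertices (all arcs in both directions) is $p$-strong.

A fact we use several times: *in a $p$-strong digraph every vertex has in-degree and out-degree at least $p$.* If $x$ had fewer than $p$ out-neighbors, delete them. Since there are at least $p+1$ vertices, $x$ and at least one more vertex remain, and $x$ has no out-arc, so the rest is not strong. The argument for in-degrees is the same.

The following result was posed as a conjecture in the paper by Bang-Jensen, Havet and Yeo, "Spanning eulerian subdigraphs in semicomplete digraphs", arXiv:1905.11019 (2019). It is true, and these notes prove it.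

**Theorem 1.** Let $k\ge0$, let $D$ be a $(k+2)$-strong semicomplete digraph and let $F\subseteq A(D)$ with $|F|\le k$. Then $D-F$ has a hamiltonian cycle.

For comparison: Fraisse and Thomassen proved that every $(k+1)$-strong *tournament* has a hamiltonian cycle avoiding any prescribed set of $k$ arcs. Section 1 shows that this fails for semicomplete digraphs when $k=1$. Guo proved that for $k\ge1$ every $(3k+1)$-strong semicomplete digraph contains a spanning $(k+1)$-strong tournament, so $3k+1$ suffices in the semicomplete case for $k\ge1$.

**The simplest cases.** For $k=0$ the statement follows from *Camion's theorem*: every strong semicomplete digraph on at least two vertices is hamiltonian. This is the one theorem on semicomplete digraphs that we take as known.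

Now let $n=|V(D)|$ be as small as possible, $n=k+3$. All semidegrees are at least $k+2=n-1$, so $D$ is the complete digraph. It has $(n-1)!$ hamiltonian cycles, and each arc lies on $(n-2)!$ of them. So $k$ forbidden arcs kill at most $(n-3)(n-2)!<(n-1)!$ cycles, and one survives.

Connectivity $k$ is certainly not enough for $k\ge1$: in the complete digraph on $k+1$ vertices, which is $k$-strong, forbid the $k$ arcs leaving one vertex.

## 3. Why spanning tournaments and vertex insertion fall short

**Passing to a tournament.** One would like to find a spanning $(k+1)$-strong tournament in $D$ and apply the theorem of Fraisse and Thomassen. Under our hypothesis this is impossible in general for $k\ge1$. Take the complete digraph on $k+3$ vertices, which is $(k+2)$-strong. In a tournament on $k+3$ vertices the average out-degree is $(k+2)/2<k+1$, so some out-degree is below $k+1$ and the tournament is not $(k+1)$-strong.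

**Deleting a vertex.** Alternatively, induct on $k$. Let $x$ be an end of an arc of $F$. Then $D-x$ is $(k+1)$-strong and contains at most $k-1$ arcs of $F$, so induction gives a hamiltonian cycle $H$ of $(D-x)-F$. It remains to insert $x$: we want $h\in H$ with $h\to x\to h^+$ in $D-F$, where $h^+$ is the successor of $h$ on $H$. The $H$-successors of the in-neighbors of $x$ and the out-neighbors of $x$ are two subsets of $V(H)$, and they must meet if
$$d^-_{D-F}(x)+d^+_{D-F}(x)>n-1 .$$
But all we know about the left side is that it is at least $2(k+2)-f(x)$, where $f(x)$ is the number of arcs of $F$ at $x$. The number $n$ is not bounded in terms of $k$, and once $n-1\ge 2k+4-f(x)$ the count gives nothing. The digraph of Section 1 with $F=\{12\}$ and $x=1$ shows how it breaks at the boundary: $H=2\to3\to4\to2$, the in-neighbors of $1$ are $3,4$, their $H$-successors are $4,2$, and the only remaining out-neighbor of $1$ is $3$. Here the sum of semidegrees is $3=n-1$.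

So the insertion argument handles digraphs that are small compared with $k$, and we keep it for that purpose. For large $n$ we need something structural.

## 4. Deleting whole components of $F$: semicomplete multipartite digraphs

In $D-F$ non-adjacency has no structure: $a$ and $b$ may be non-adjacent, and $b$ and $c$, while $a$ and $c$ are adjacent. The way forward is to delete *more* arcs. View $F$ as an undirected graph, and delete all arcs inside the vertex set of each of its components. Now non-adjacency, together with equality, is an equivalence relation.

**Definition.** A *semicomplete multipartite digraph* (SMD) is a digraph whose vertex set is partitioned into *parts* such that vertices in the same part are non-adjacent and vertices in different parts are adjacent, by one or both arcs. We write $V(x)$ for the part containing $x$, and $x\sim y$ for $V(x)=V(y)$.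

For example, the digraph of Section 1 minus the arc $12$ is an SMD with parts $\{1,2\},\{3\},\{4\}$. In an SMD, *consecutive vertices of a cycle lie in different parts*. This little remark is used constantly.

**Theorem 2.** Let $D$ be a semicomplete digraph on $n$ vertices and let $X_1,\dots,X_l$ ($l\ge1$) be pairwise disjoint vertex sets with $n_i=|X_i|\ge2$ and $m=n_1=\max n_i$. If $n\ge2m$ and $D$ is $p$-strong with
$$p=m+1+\sum_{i\ge2}\lfloor n_i/2\rfloor, \tag{1}$$
then the digraph obtained from $D$ by deleting **all** arcs inside the sets $X_i$ is hamiltonian.

The condition $n\ge2m$ cannot be dropped: $X_1$ becomes independent, and an independent set contains at most half of the vertices of a hamiltonian cycle.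

**Proof of Theorem 1 from Theorem 2.** We use induction on $k$. If $F=\emptyset$, in particular if $k=0$, apply Camion's theorem. Let $k\ge1$ and $F\ne\emptyset$. Since $D$ is also $(|F|+2)$-strong, the case $|F|<k$ is covered by induction, so let $|F|=k$.

**Step A. The connectivity suffices for Theorem 2.** The purpose is to compare $p$ with $k+2$. Let $X_1,\dots,X_l$ be the vertex sets of the components of the graph formed by the arcs of $F$ without orientation, $n_i=|X_i|\ge2$, numbered so that $m=n_1$ is the maximum. The component on $X_i$ contains at least $n_i-1$ arcs of $F$, so $\sum_i(n_i-1)\le k$. As $\lfloor n_i/2\rfloor\le n_i-1$,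
$$m+1+\sum_{i\ge2}\lfloor n_i/2\rfloor\le m+1+\sum_{i\ge2}(n_i-1)=2+\sum_i(n_i-1)\le k+2. \tag{2}$$
If $n\ge2m$, Theorem 2 gives a hamiltonian cycle of $D$ using no arc inside any $X_i$. Every arc of $F$ lies inside some $X_i$, so this cycle avoids $F$.

**Step B. The small case $n\le2m-1$.** The purpose is to treat the case that Theorem 2 cannot cover, by vertex insertion. From $m-1\le k$ we get $n\le2k+1$. For a vertex $x$ let $f(x)$ be the number of arcs of $F$ incident with $x$; then $\sum_xf(x)=2k$. If every $x$ with $f(x)>0$ had $f(x)\ge4$, then summing over $X_1$ alone would give $4m\le2k$, so $n\le2m-1\le k-1$, contradicting $n\ge k+3$. So some $x$ has $1\le f(x)\le3$.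

The digraph $D-x$ is semicomplete and $(k+1)$-strong, and contains at most $k-1$ arcs of $F$. By induction, $(D-x)-F$ has a hamiltonian cycle $H$, with $n-1$ vertices. Both semidegrees of $x$ in $D$ are at least $k+2$, so with $D'=D-F$,
$$d^+_{D'}(x)+d^-_{D'}(x)\ge2k+4-3=2k+1\ge n>|V(H)|.$$
Hence the set of $H$-successors of in-neighbors of $x$ meets the set of out-neighbors of $x$: there is $h\in H$ with $h\to x\to h^+$ in $D'$. Inserting $x$ between $h$ and $h^+$ gives a hamiltonian cycle of $D-F$. $\square$

It remains to prove Theorem 2. Let $M$ be $D$ minus all arcs inside the $X_i$; it is an SMD whose parts are the $X_i$ and singletons. A *cycle factor* of a digraph is a spanning collection of disjoint cycles. A strong SMD with a cycle factor need not be hamiltonian: the digraph of Section 1 minus $12$ is strong (it contains $1\to3\to4\to1$, and $4\to2\to3$), it has the cycle factor $\{1\,3\,1,\ 2\,4\,2\}$, and it is not hamiltonian. So we must understand why the cycles of a factor refuse to merge. Sections 5 to 9 do this for an arbitrary SMD; this part is in the spirit of Yeo's work on cycle factors in semicomplete multipartite digraphs, but everything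 needed is proved here. Sections 10 and 11 then use the connectivity of $D$.

## 5. Inserting one cycle into another

Throughout Sections 5 to 9, $M$ is an SMD and arcs are arcs of $M$. Cycles have length at least $2$. For $x$ on a given cycle, $x^-$ and $x^+$ are its predecessor and successor there, and $x^{++}=(x^+)^+$, $x^{--}=(x^-)^-$. $C[x,y]$ is the subpath of $C$ from $x$ to $y$, so $C[x,x]$ is one vertex and $C[x^+,x]$ contains all of $C$. $C(x,y)$ is the set of vertices strictly between. A *segment* of a cycle is a subpath with distinct vertices. We use $C$ also for the vertex set of $C$.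

**Definition.** A path $P=p\cdots p'$ disjoint from a cycle $Q$ is *insertable* in the arc $uu^+$ of $Q$ if $u\to p$ and $p'\to u^+$. It is insertable in $Q$ if it is insertable in some arc of $Q$. A path is *partitionable* (with respect to $Q$) if it can be cut into consecutive subpaths each of which is insertable in $Q$; the empty path counts as partitionable.

**Lemma 3 (Insertion).** If a path $P$ disjoint from a cycle $Q$ is partitionable, there is a cycle with vertex set $V(P)\cup V(Q)$.

*Proof.* The only issue is that two pieces may want the same arc of $Q$. Let $P=P_1\cdots P_r$, with an arc of $Q$ assigned to each $P_i$; use induction on $r$, the case $r=0$ being trivial. Let $uu^+$ be assigned to $P_1$ and let $j$ be the largest index for which $P_j$ is assigned $uu^+$. Since $u$ sends an arc to the start of $P_1$ and the end of $P_j$ sends an arc to $u^+$, the whole path $P_1\cdots P_j$ can be inserted into $uu^+$. The arcs assigned to $P_{j+1},\dots,P_r$ differ from $uu^+$, so they are still arcs of the new cycle. Continue by induction. $\square$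

From now until the end of Section 7, $C$ and $C'$ are disjoint cycles of $M$ that are **unmergeable**: no cycle of $M$ has vertex set $C\cup C'$. By Lemma 3, *neither cycle can be cut into segments insertable in the other*. The hypotheses and all definitions are symmetric in $C$ and $C'$.

**Lemma 4 (Exchange).** If $a\to b$ with $a,b$ on different cycles of the two, then $b^-\not\to a^+$.

*Proof.* Otherwise the whole cycle of $b$, read from $b$ to $b^-$, is insertable in $aa^+$. $\square$

**Definition.** A vertex of one cycle is a *source* if no arc enters it from the other cycle, a *sink* if no arc leaves it to the other cycle, *singular* if it is one of these, and *regular* otherwise. A regular vertex is *single* if, taken alone, it is insertable in the other cycle, and a *gap* if it is not.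

No vertex is both source and sink, because the other cycle meets at least two parts and so contains a vertex adjacent to it.

*Example of sources and sinks.* In Section 1 minus $12$, with $C=2\,4\,2$ and $C'=1\,3\,1$: the vertex $2$ is a source ($3\not\to2$, and $1,2$ are non-adjacent), $1$ is a sink, and $3$ and $4$ are regular. Since $2\to3\to4$, the vertex $3$ is insertable in the arc $24$, so $3$ is single; since $3\to4\to1$, so is $4$.

*Example of a gap.* These words make sense for any two disjoint cycles. Take parts $\{y,z\},\{u\},\{v\}$, cycles $u\,z\,u$ and $y\,v\,y$, both arcs between $u$ and $y$, both arcs between $z$ and $v$, and $u\to v$. The vertex $y$ is regular, but not insertable in $uz$ or $zu$, since $z$ and $y$ are non-adjacent; it is a gap. But the *pair* $y\,v$ is insertable in $uz$, as $u\to y$ and $v\to z$, and indeed $u\to y\to v\to z\to u$ is a cycle. (So these two cycles are mergeable.) The next lemma says that a gap always looks like this, and can always be paired with either neighbor.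

**Reversal.** Reversing all arcs of $M$ gives an SMD with the same parts. It exchanges $^-$ and $^+$, and exchanges sources and sinks; insertability of segments, unmergeability, and the properties regular, single and gap are preserved.

**Lemma 5 (Gaps).** If $y\in C'$ is a gap, there is $u\in C$ with
$$u\to y\to u^{++},\qquad u^+\sim y,\qquad u^+\to y^-,\qquad y^+\to u^+.$$
Hence $C'[y,y^+]$ is insertable in $uu^+$, $C'[y^-,y]$ is insertable in $u^+u^{++}$, $y^-$ is not a source and $y^+$ is not a sink.

*Proof.* As $y$ is regular there are $u,w\in C$ with $u\to y\to w$. Choose them so that the walk along $C$ from $u$ to $w$, of length between $1$ and $|C|$ (length $|C|$ if $u=w$), is shortest. Let $v$ be an interior vertex of this walk. If $v\to y$, the pair $(v,w)$ is better; if $y\to v$, the pair $(u,v)$ is better. So interior vertices are non-adjacent to $y$ and lie in $V(y)$. As consecutive vertices of $C$ lie in different parts, there is at most one interior vertex. If there is none, $w=u^+$ and $y$ is single. So $w=u^{++}$ and $u^+\sim y$.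

The vertices $y^-,y^+$ are not in $V(y)=V(u^+)$, so they are adjacent to $u^+$. Lemma 4 for $u\to y$ gives $y^-\not\to u^+$, so $u^+\to y^-$. Lemma 4 for $y\to u^{++}$ gives $u^+\not\to y^+$, so $y^+\to u^+$. The remaining assertions can be read off. $\square$

**Lemma 6 (Regular segments).** Let $R=r_1\cdots r_s$ be a segment of regular vertices of $C'$ such that $r_1^-$ is a source, or such that $r_s^+$ is a sink. Then $R$ is partitionable with respect to $C$.

*Proof.* In the first case $r_1$ is not a gap, since the predecessor of a gap is not a source. So $r_1$ is single, and each maximal run of gaps in $R$ is immediately preceded in $R$ by a single. Cut an even run into consecutive pairs. For an odd run, pair its first gap with the preceding single and cut the rest of the run into consecutive pairs. Each pair contains a gap, so it is insertable by Lemma 5. Each single is used at most once, and unused singles are insertable alone. The second case follows by reversal. $\square$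

## 6. Sources on one cycle, sinks on the other

**Lemma 7.** Both $C$ and $C'$ contain singular vertices.

*Proof.* By symmetry, suppose that all vertices of $C'=y_0y_1\cdots y_{b-1}$ are regular; we show that the cycles merge.

**Step 1. All vertices are gaps and $b$ is odd.** The purpose is to dispose of all cases where pairing works. If some vertex of $C'$ is single, every maximal cyclic run of gaps is preceded by a single, and the pairing of Lemma 6 works around the cycle and partitions $C'$, a contradiction. So all vertices are gaps. If $b$ is even, cut $C'$ into consecutive pairs, insertable by Lemma 5, a contradiction. So $b\ge3$ is odd. Moreover, *no segment of $C'$ with an odd number of vertices is insertable in $C$*, because its complement has an even number of vertices and could be cut into pairs.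

**Step 2. Locating one vertex of $C$ to exchange.** The purpose is to find the vertex $z\in C$ that will trade places with $y_0$. Take $u$ as in Lemma 5 for $y=y_0$ and put $z=u^+$. Then
$$u\to y_0\to z^+,\qquad z\sim y_0,\qquad z\to y_{b-1},\qquad y_1\to z.$$
For even $j$ with $0\le j\le b-1$ we have $y_j\not\to z$: otherwise $C'[y_0,y_j]$, with $j+1$ vertices, an odd number, is insertable in $uz$. For odd $j$ we have $z\not\to y_j$: otherwise $C'[y_j,y_0]$, with $b-j+1$ vertices, an odd number, is insertable in $zz^+$.

**Step 3. A place for $z$ inside $C'$.** The purpose is to find consecutive $y_i,y_{i+1}$ with $y_i\to z\to y_{i+1}$. Choose $1\le i<j\le b-1$ with $y_i\to z\to y_j$ and $j-i$ minimal; $(1,b-1)$ is a candidate. By Step 2, $i$ is odd and $j$ is even. If $i<g<j$ and $y_g$ were adjacent to $z$, then $(g,j)$ or $(i,g)$ would be a closer pair. So all such $y_g$ lie in $V(z)$, and there is at most one of them. As $j-i$ is odd, $j=i+1$.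

**Step 4. The exchange.** The purpose is to merge. Let $C^*$ be $C$ with $z$ replaced by $y_0$; it is a cycle, since $u\to y_0\to z^+$. The remaining vertices form the path
$$y_1\cdots y_i\,z\,y_{i+1}\cdots y_{b-1}.$$
Cut it into the pairs $y_gy_{g+1}$ with $g$ odd, $1\le g\le b-2$, except that the pair $y_iy_{i+1}$ becomes $y_i\,z\,y_{i+1}$. For $g$ odd, Lemma 5 applied to the gap $y_g$ gives $u_g\in C$ with $u_g\to y_g$ and $y_{g+1}\to u_g^+$. By Step 2, $u_g\ne z$, since $z\not\to y_g$, and $u_g^+\ne z$, since $y_{g+1}\not\to z$. So $u_gu_g^+$ is an arc of $C$ not touching $z$, hence an arc of $C^*$, and every piece is insertable in $C^*$. By Lemma 3 there is a cycle on $C\cup C'$, a contradiction. (If $|C|=2$, every arc of $C$ touches $z$, and the contradiction comes already from the choice of $u_g$.) $\square$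

A small counting fact is needed three times.

**Lemma 8 (Alternation).** Let $A,B$ be sets of vertices of a cycle $C$ with $A\cup B=C$, neither of which contains two consecutive vertices of $C$. Then $|C|$ is even, and $A$ and $B$ are disjoint and alternate along $C$.

*Proof.* The map $a\mapsto a^+$ sends $A$ injectively into $C\setminus A$, so $|A|\le|C|/2$; likewise $|B|\le|C|/2$. Since $|A|+|B|\ge|C|$, equality holds everywhere and $B=C\setminus A$. Neither $A$ nor its complement contains two consecutive vertices, so they alternate. $\square$

**Lemma 9.** Neither $C$ nor $C'$ contains both a source and a sink.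

*Proof.* By symmetry suppose $C'$ does. Going around $C'$ and looking at the cyclic sequence of its singular vertices, we find a source $y_0$ and a sink $w$ such that $C'(y_0,w)=r_1\cdots r_s$ is empty or consists of regular vertices. Call this segment $R$.

**Step 1. Alternating membership on $C$.** The purpose is to convert non-mergeability into information about parts. By Lemma 6, $R$ is partitionable, as $r_1^-=y_0$ is a source. Hence the complementary segment $C'[w,y_0]$ is not insertable in $C$. If some $u\in C$ had $u\notin V(w)$ and $u^+\notin V(y_0)$, then $u\to w$ since $w$ is a sink adjacent to $u$, and $y_0\to u^+$ since $y_0$ is a source adjacent to $u^+$; so $C'[w,y_0]$ would be insertable in $uu^+$. Therefore every $u\in C$ satisfies $u\in V(w)$ or $u^+\in V(y_0)$. Neither condition holds for two consecutive vertices. By Lemma 8, $C=u_1u_2\cdots u_{2h}$ with $u_i\in V(w)$ exactly for even $i$, and $u_i^+\in V(y_0)$ exactly for odd $i$. So the even vertices lie in both parts, whence $V(w)=V(y_0)=:V_1$, and $V_1$ contains all even $u_i$ and no odd one.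

**Step 2. Shifting the cut by one vertex.** The purpose is to find another segment that is insertable after all. Since $y_0^+\notin V_1$, we have $w\ne y_0^+$, so $R\neq\emptyset$. Read indices of the $u_i$ modulo $2h$. For odd $i$ we have $u_i\notin V_1$, so $u_i\to w$, and Lemma 4 gives $r_s=w^-\not\to u_{i+1}$. Also $y_0\to u_i$, and Lemma 4 gives $u_{i-1}\not\to y_0^+=r_1$; as $r_1\notin V_1$ and $u_{i-1}\in V_1$ are adjacent, $r_1\to u_{i-1}$. Every even index is both of the form $i-1$ and of the form $i+1$ with $i$ odd, so
$$r_1\to u_2\qquad\text{and}\qquad r_s\not\to u_2 .$$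
Hence $s\ge2$. Now $C'[w,r_1]$ is insertable in $u_1u_2$, since $u_1\to w$ and $r_1\to u_2$. The rest, $r_2\cdots r_s$, is partitionable by Lemma 6, since $r_s^+=w$ is a sink. So $C'$ is cut into insertable segments, a contradiction. $\square$

**Lemma 10.** Exactly one of the following holds: all singular vertices of $C$ are sources and all singular vertices of $C'$ are sinks (we write $C\succ C'$), or all singular vertices of $C'$ are sources and all singular vertices of $C$ are sinks ($C'\succ C$).

*Proof.* By Lemmas 7 and 9, each cycle has singular vertices, all of one kind. So at most one of the two alternatives holds, and we must exclude that both cycles have sources, or both have sinks. By reversal it suffices to exclude sources $x_0\in C$ and $y_0\in C'$. An arc between them would enter one of them, so they are non-adjacent and $x_0\sim y_0$. Then $x_0^+\notin V(y_0)$, and as $y_0$ is a source, $y_0\to x_0^+$. Lemma 4 gives $x_0\not\to y_0^+$. As $y_0^+\notin V(x_0)$, these two are adjacent and $y_0^+\to x_0$, contradicting that $x_0$ is a source. $\square$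

In the example of Section 1 minus $12$ the source $2$ lies on $C=2\,4\,2$ and the sink $1$ on $C'$, so $C\succ C'$.

## 7. All back arcs follow one part

If $C\succ C'$, call the arcs from $C'$ to $C$ *back arcs*. In our example the only back arc is $3\to4$, and $4^-=2$ and $3^+=1$ lie in the common part $\{1,2\}$. This is the general situation.

**Lemma 11.** If $C\succ C'$, there is a set $V^*$, a part of $M$ or $\emptyset$, such that every arc $y\to x$ with $y\in C'$, $x\in C$ satisfies $x^-\in V^*$ and $y^+\in V^*$. Consequently:

$$\text{if } x\in C,\ y\in C' \text{ lie in different parts and } \bigl(x^-\notin V^* \text{ or } y^+\notin V^*\bigr), \text{ then } x\to y. \tag{3}$$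

*Proof.* **Step 1. The part of $y^+$.** The purpose is to tie $y^+$ to the nearest source on $C$. Let $y\to x$ be a back arc. Then $x$ is not a source, hence regular. Let $c=c(x)$ be the last source before $x$ on $C$, which exists by Lemma 7. The vertices of $C(c,x)$ are regular, so by Lemma 6, with the roles of the two cycles exchanged, $C(c,x)$ is partitionable with respect to $C'$. Hence the complementary segment $C[x,c]$ is not insertable in $yy^+$. As $y\to x$, this means $c\not\to y^+$. As $c$ is a source, $y^+\not\to c$. So
$$y^+\in V(c(x))\quad\text{for every back arc } y\to x. \tag{4}$$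

**Step 2. $x^-$ is the source $c$.** The purpose is to show that nothing lies between $c$ and $x$. Suppose $x^-\ne c$. Then $x^-$ is regular and $c(x^-)=c$. Lemma 4 for $y\to x$ gives $x^-\not\to y^+$. If $y^+\to x^-$, this is a back arc, and (4) gives $y^{++}\in V(c)$; but $y^+\in V(c)$ by (4), and consecutive vertices lie in different parts. So $x^-$ and $y^+$ are non-adjacent, and $x^-\in V(y^+)=V(c)$. We have shown:

*if a back arc enters $x$ and $x^-\ne c(x)$, then $x^-\in V(c(x))$.*

Now $x^-\in V(c)$ implies $x^{--}\notin V(c)$, in particular $x^{--}\ne c$. The vertex $x^-$ is regular, so some back arc enters it, and $c(x^-)=c$. The displayed statement applied to $x^-$ gives $x^{--}\in V(c)$, a contradiction. Hence $x^-=c$ is a source, and $x^-\sim y^+$ by (4). Reversing all arcs turns $C\succ C'$ into $C'\succ C$ and the back arc $y\to x$ into the back arc $x\to y$, in which $y^+$ becomes the predecessor of $y$. So $y^+$ is a source in the reversed digraph, that is, $y^+$ is a sink in $M$.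

**Step 3. Only one part occurs.** The purpose is to see that two back arcs with different parts would allow a merge. Suppose $y\to x$ and $y'\to x'$ are back arcs with $x^-,y^+\in V_1$ and $x'^-,y'^+\in V_2\ne V_1$. Then $x\ne x'$ and $y\ne y'$. By Step 2, $x^-$ and $x'^-$ are sources, so $x^-\to y'^+$ and $x'^-\to y^+$, as these pairs lie in different parts. Then
$$y\to C[x,x'^-]\to C'[y^+,y']\to C[x',x^-]\to C'[y'^+,y]$$
is a cycle. Its two segments of $C$ partition $C$, and its two segments of $C'$ partition $C'$; so $C$ and $C'$ merge, a contradiction. So all back arcs have the same part; let $V^*$ be this part, or $\emptyset$ if there are no back arcs.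

**Step 4. The consequence (3).** If $x\not\sim y$ and $x\not\to y$, then $y\to x$ is a back arc, so $x^-,y^+\in V^*$. $\square$

Under reversal, $C\succ C'$ becomes $C'\succ C$ *with the same $V^*$*, because the conditions on $x^-$ and $y^+$ are exchanged.

## 8. The relation $\succ$ has no 3-cycle in a minimum factor

**Lemma 12.** If $C_1,C_2,C_3$ are disjoint, pairwise unmergeable cycles of $M$ with $C_1\succ C_2\succ C_3\succ C_1$, then $M$ has a cycle with vertex set $C_1\cup C_2\cup C_3$.

*Proof.* Let $V^*_{12},V^*_{23},V^*_{31}$ be the sets given by Lemma 11 for $C_1\succ C_2$, $C_2\succ C_3$, $C_3\succ C_1$.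

**Case I: some $u\in C_1$ has $u^-\notin V^*_{12}$ and $u^{++}\notin V^*_{31}$.** The plan is to leave $C_1$ at $u$, travel through $C_2$ and $C_3$, and return at $u^+$.

**Step 1. The doors at $u$ and $u^+$.** This step finds where we may enter $C_2$ and leave $C_3$. Put $P=V(u)$, $Q=V(u^+)$, $W=V^*_{23}$; then $P\ne Q$. By (3) for $C_1\succ C_2$ (with $x=u$) and for $C_3\succ C_1$ (with $u^+$ in the role of $y$),
$$u\to y\ \text{ for all } y\in C_2\setminus P,\qquad y\to u^+\ \text{ for all } y\in C_3\setminus Q. \tag{5}$$
Let
$$Z_2=\{a\in C_2: a^+\notin P\},\qquad Z_3=\{b\in C_3: b^-\notin Q\}.$$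
Of any two consecutive vertices of $C_2$ at least one is in $Z_2$: if both $a^+$ and $a^{++}$ were in $P$, two consecutive vertices would share a part. In the same way, of any two consecutive vertices of $C_3$ at least one is in $Z_3$. In particular both sets are non-empty. If $a\to b$ for some $a\in Z_2$, $b\in Z_3$, then by (5)
$$u\to C_2[a^+,a]\to C_3[b,b^-]\to C_1[u^+,u]$$
is the desired cycle. So assume there is no such arc. By Lemma 11 for $C_2\succ C_3$, for all $a\in Z_2$ and $b\in Z_3$,
$$a\sim b,\quad\text{or}\quad\bigl(b\to a \text{ and } a^-,b^+\in W\bigr). \tag{6}$$

**Step 2. Two observations.** They tell us what happens when $Z_2$ or $Z_3$ is sparse.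

(i) If $Z_3$ has no two consecutive vertices, then for $b\in Z_3$ we have $b^+\notin Z_3$, that is, $b\in Q$. So $Z_3\subseteq Q$.

(ii) If $Z_2$ has no two consecutive vertices, then for $a\in Z_2$ we have $a^-\notin Z_2$, that is, $a\in P$. So $Z_2\subseteq P$.

**Step 3. We may assume $b^+\in W$ for all $b\in Z_3$.** The purpose is to pin down $C_3$. Suppose some $a\in Z_2$ has $a^-\notin W$. By (6), $Z_3\subseteq V(a)$, so $Z_3$ has no two consecutive vertices and (i) gives $Z_3\subseteq Q$; as $Z_3\neq\emptyset$, $V(a)=Q$. Suppose also that some $b\in Z_3$ has $b^+\notin W$. By (6), $Z_2\subseteq V(b)$, so by (ii) $Z_2\subseteq P$. Both together give $a\in P\cap Q=\emptyset$, which is impossible. So either $a^-\in W$ for all $a\in Z_2$, or $b^+\in W$ for all $b\in Z_3$.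

These alternatives are exchanged by reversal. Reversing all arcs gives $C_1\succ C_3\succ C_2\succ C_1$ with the same sets $V^*$. Let $u^+$ play the role of $u$. Its predecessor in the reversal is $u^{++}\notin V^*_{31}$ and its second successor is $u^-\notin V^*_{12}$, so the hypothesis of Case I holds. The roles of $P$ and $Q$ are exchanged, the set playing the role of $Z_2$ is $\{b\in C_3:b^-\notin Q\}=Z_3$, and vice versa; the condition $a^-\in W$ becomes the condition on successors. So we may assume $b^+\in W$ for all $b\in Z_3$.

Then $Z_3$ has no two consecutive vertices: if $b,b^+\in Z_3$, then $b^+,b^{++}\in W$. Since of any two consecutive vertices at least one is in $Z_3$, the vertices of $C_3$ alternate, and by (i)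
$$C_3=q_1w_1q_2w_2\cdots q_rw_r\quad(r\ge1),\qquad Z_3=\{q_1,\dots,q_r\}\subseteq Q,\qquad w_1,\dots,w_r\in W.$$
In particular $W\ne Q$.

**Step 4. The cycle.** The purpose is to use a back arc from $C_3$ to $C_2$ as a detour. If $Z_2\subseteq Q$, then $Z_2$ has no two consecutive vertices, and (ii) gives $Z_2\subseteq P\cap Q=\emptyset$, a contradiction. So pick $p\in Z_2\setminus Q$. As $q_1\in Q$, we have $p\not\sim q_1$, and (6) gives $q_1\to p$ and $p^-\in W$; hence $p\notin W$. Then
$$u\to C_2[p^+,p^-]\to q_1\to p\to C_3[w_1,w_r]\to C_1[u^+,u]$$
is a cycle on all vertices of the three cycles. We check the arcs.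

* $u\to p^+$ by (5), as $p\in Z_2$ means $p^+\notin P$.
* $p^-\to q_1$ by (3) for $C_2\succ C_3$: $p^-\in W$ and $q_1\in Q\ne W$ lie in different parts, and $p^{--}\notin W$ because $p^-\in W$.
* $q_1\to p$ was shown above.
* $p\to w_1$ by (3) for $C_2\succ C_3$: $p\notin W$, $w_1\in W$, and $w_1^+\notin W$.
* $w_r\to u^+$ by (5), as $w_r\in W\ne Q$.

**Case II: Case I applies to none of $C_1,C_2,C_3$, with the roles permuted cyclically.** Here the failure itself forces all three parts to coincide. For every $u\in C_1$ we have $u^-\in V^*_{12}$ or $u^{++}\in V^*_{31}$. Neither condition holds for two consecutive vertices. By Lemma 8, $C_1=u_1\cdots u_{2h}$ with $u_i^-\in V^*_{12}$ for $i$ even and $u_i^{++}\in V^*_{31}$ for $i$ odd. Both say that all odd vertices lie in the respective set. So $V^*_{12}$ and $V^*_{31}$ are parts with a common vertex, hence equal, and this part meets $C_1$. In the same way, $C_2$ gives that $V^*_{23}=V^*_{12}$ meets $C_2$, and $C_3$ gives that $V^*_{31}=V^*_{23}$ meets $C_3$. So all three sets equal one part $V$ meeting each $C_i$.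

Choose $a_i\in V\cap C_i$. With indices modulo 3, $a_i\to a_{i+1}^+$ by (3) for $C_i\succ C_{i+1}$: $a_{i+1}^+\notin V$, so the two vertices lie in different parts, and $a_i^-\notin V$. Hence
$$a_1\to C_2[a_2^+,a_2]\to C_3[a_3^+,a_3]\to C_1[a_1^+,a_1]$$
is the desired cycle. $\square$

## 9. A dominating cycle in a minimum cycle factor

**Lemma 13.** Let $M$ be a non-hamiltonian SMD with a cycle factor. Then $M$ has a cycle factor, one of whose cycles $C_1$ satisfies $V(C_1)\ne V(M)$ and the following: there is a set $V^*$ ($\emptyset$ or a part) such that every arc $y\to x$ with $x\in C_1$, $y\notin C_1$ satisfies $x^-,y^+\in V^*$, with $^\pm$ taken in the factor.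

*Proof.* **Step 1. A cycle that beats all others.** The purpose is to choose $C_1$. Take a cycle factor with the minimum number $t$ of cycles; $t\ge2$ as $M$ is non-hamiltonian. By minimality its cycles are pairwise unmergeable, so by Lemma 10 the relation $\succ$ is a tournament on the set of these cycles. It has no 3-cycle, as Lemma 12 would give a factor with $t-2$ cycles. So it is transitive, and there is a cycle $C_1$ with $C_1\succ C_j$ for all other $C_j$. Let $V^*_{1j}$ be the set from Lemma 11.

**Step 2. One part serves all $j$.** The purpose is to show that the non-empty sets that are needed coincide. Suppose $y\to x$ and $y'\to x'$ with $x,x'\in C_1$, $y\in C_j$, $y'\in C_h$, $j\ne h$, $x^-,y^+\in V_1=V^*_{1j}$ and $x'^-,y'^+\in V_2=V^*_{1h}\ne V_1$. Then $x\ne x'$. By (3) for $C_1\succ C_j$, $x'^-\to y^+$: the parts $V_2,V_1$ differ, and $y^{++}\notin V_1$. By (3) for $C_1\succ C_h$, $x^-\to y'^+$: the parts differ, and $y'^{++}\notin V_2$. Now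
$$y\to C_1[x,x'^-]\to C_j[y^+,y]\qquad\text{and}\qquad y'\to C_1[x',x^-]\to C_h[y'^+,y']$$
are two disjoint cycles covering the vertices of $C_1,C_j,C_h$. They replace three cycles by two, contradicting minimality. So all arcs entering $C_1$ from outside have the same part, which we take as $V^*$; if there are none, $V^*=\emptyset$. $\square$

## 10. A cycle factor from $p$-strong connectivity

We return to Theorem 2. $D$ is semicomplete and $p$-strong on $n\ge2m$ vertices, $M$ is $D$ minus all arcs inside the $X_i$, and $s_i=\lfloor n_i/2\rfloor$. For every $q$,
$$n_q+\sum_{i\ne q}s_i=\lceil n_q/2\rceil+\sum_is_i\le\lceil m/2\rceil+\sum_is_i=m+\sum_{i\ge2}s_i=p-1. \tag{7}$$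
In particular $\sum_is_i\le p-1$. The two remaining parts of the proof follow the same pattern: from a defect of $M$ we read off a set of at most $p-1$ vertices whose deletion makes $D$ non-strong.

**Proposition 14.** Under the hypotheses of Theorem 2, $M$ has a cycle factor.

*Proof.* **Step 1. Hall's condition.** The purpose is to turn the absence of a factor into two large sets. A cycle factor of $M$ is the same as a permutation $\pi$ of $V=V(M)$ with $v\to\pi(v)$ for all $v$, because there are no loops. This is a perfect matching in the bipartite graph with two copies of $V$ in which $v$ on the left is joined to $w$ on the right if $v\to w$. If there is none, Hall's theorem gives $S\subseteq V$ with fewer than $|S|$ out-neighbors in total. Let $T$ be the set of vertices that receive no arc from $S$. Then $|S|+|T|>n$ and $M$ has no arc from $S$ to $T$. Put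
$$I=S\cap T,\qquad A=S\setminus T,\qquad B=T\setminus S,\qquad O=V\setminus(S\cup T).$$
From $|S|+|T|=n-|O|+|I|>n$ we get $|O|\le|I|-1$. So $I\ne\emptyset$. There is no arc of $M$ inside $I$, so $I$ lies in one part $Q$ of $M$. All arcs of $D$ from $A\cup I$ to $B\cup I$ are missing in $M$, so they lie inside sets $X_i$.

**Step 2. Two small separators.** The purpose is to destroy these arcs cheaply. For each $i$ with $X_i\ne Q$ let $Y_i=A\cap X_i$ if $|A\cap X_i|\le|B\cap X_i|$, and $Y_i=B\cap X_i$ otherwise. Then $|Y_i|\le s_i$. Let
$$Z=O\cup(B\cap Q)\cup\bigcup_{X_i\ne Q}Y_i,\qquad Z'=O\cup(A\cap Q)\cup\bigcup_{X_i\ne Q}Y_i.$$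
Both are disjoint from $I$, and both have size at most
$$(|I|-1)+(|Q|-|I|)+\sum_{X_i\ne Q}s_i=|Q|-1+\sum_{X_i\ne Q}s_i\le p-1 .$$
The last inequality is (7) if $Q$ is one of the $X_i$, and $\sum_is_i\le p-1$ if $|Q|=1$.

In $D-Z$ there is no arc from $(A\cup I)\setminus Z$ to $B\setminus Z$. Such an arc lies inside some $X_i$. If $X_i=Q$, its head is in $B\cap Q\subseteq Z$. If $X_i\ne Q$, its ends are not in $I$, so it goes from $A\cap X_i$ to $B\cap X_i$, one of which is contained in $Z$. Similarly, in $D-Z'$ there is no arc from $A\setminus Z'$ to $(B\cup I)\setminus Z'$: if $X_i=Q$, the tail is in $A\cap Q\subseteq Z'$, and if $X_i\ne Q$, the set $Y_i$ meets the arc.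

As $O\subseteq Z$, the vertices of $D-Z$ are those of $A\cup I\cup B$ outside $Z$, and those of $I$ are among them. Since $D-Z$ is strong, $B\subseteq Z$. In the same way, since $D-Z'$ is strong, $A\subseteq Z'$.

**Step 3. Everything collapses into $Q$.** The purpose is to contradict $n\ge2m$. Suppose $B\not\subseteq Q$. A vertex of $B\setminus Q$ lies in $Z$, so it lies in some $Y_j$ with $X_j\ne Q$. Then $Y_j=B\cap X_j\ne\emptyset$, and by the choice of $Y_j$, $|A\cap X_j|>|B\cap X_j|$. So $A\cap X_j\neq\emptyset$, and it is disjoint from $Z'$, because $X_j\ne Q$ and $Y_j\subseteq B$. This contradicts $A\subseteq Z'$. So $B\subseteq Q$. Then for $X_i\ne Q$ we have $B\cap X_i=\emptyset$, so $Y_i=\emptyset$. Now $A\subseteq Z'$ gives $A\subseteq Q$. All vertices outside $Q$ lie in $O$, and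
$$n-|Q|\le|O|\le|I|-1\le|Q|-1 .$$
So $n\le2|Q|-1\le2m-1$, a contradiction. $\square$

## 11. Connectivity excludes the dominating cycle

*Proof of Theorem 2.* Suppose $M$ is not hamiltonian. By Proposition 14 it has a cycle factor, so take $C_1$ and $V^*$ from Lemma 13 and put $Y=V\setminus V(C_1)\ne\emptyset$. Both $C_1$ and $Y$ contain a cycle of $M$, hence *vertices from two different parts*. Let $J$ be the set of $i$ for which $X_i$ meets both $C_1$ and $Y$. For $i\in J$ let $Y_i$ be a smaller one of $X_i\cap C_1$ and $X_i\cap Y$, so $|Y_i|\le s_i$. Every arc of $D$ from $Y$ to $C_1$ lies inside some $X_i$ with $i\in J$, or is an arc of $M$.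

**Case 1: $M$ has no arc from $Y$ to $C_1$.** The purpose of this case is to treat $V^*$ as absent: only arcs inside the $X_i$ have to be destroyed. Let $Z=\bigcup_{i\in J}Y_i$; then $|Z|\le p-1$. $D-Z$ has no arc from $Y\setminus Z$ to $C_1\setminus Z$. As it is strong, $C_1\subseteq Z$ or $Y\subseteq Z$.

Suppose $C_1\subseteq Z$. Each vertex of $C_1$ lies in some $Y_g$, and then $Y_g=X_g\cap C_1$. Since $C_1$ meets two parts, there are distinct $g,h\in J$ with $Y_g=X_g\cap C_1$ and $Y_h=X_h\cap C_1$. Replace $Y_h$ by $X_h\cap Y$ in $Z$ to obtain $Z'$. By (7), $|Z'|\le n_h+\sum_{i\ne h}s_i\le p-1$, and $D-Z'$ still has no arc from $Y\setminus Z'$ to $C_1\setminus Z'$. Both sets are non-empty: they contain $X_g\cap Y$ and $X_h\cap C_1$, respectively. So $D-Z'$ is not strong, a contradiction.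

Suppose $Y\subseteq Z$. Since $Y$ meets two parts, there are distinct $g,h\in J$ with $Y_g=X_g\cap Y$ and $Y_h=X_h\cap Y$. Replace $Y_h$ by $X_h\cap C_1$. The same count applies, and now $Y\setminus Z'\supseteq X_h\cap Y\neq\emptyset$ and $C_1\setminus Z'\supseteq X_g\cap C_1\ne\emptyset$, a contradiction.

**Case 2: $M$ has an arc from $Y$ to $C_1$.** The purpose is to destroy also the arcs of $M$, which by Lemma 13 all "follow" $V^*$. For such an arc $y\to x$ we have $x^-\in C_1\cap V^*$ and $y^+\in Y\cap V^*$. So the part $V^*$ has at least two vertices, $V^*=X_q$, and $q\in J$. Let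
$$Z=(X_q\cap C_1)\cup\{y\in Y:y^+\in X_q\}\cup\bigcup_{i\in J\setminus\{q\}}Y_i,$$
$$Z'=(X_q\cap Y)\cup\{x\in C_1:x^-\in X_q\}\cup\bigcup_{i\in J\setminus\{q\}}Y_i.$$
*Size.* The set $\{y\in Y:y^+\in X_q\}$ has as many elements as $X_q\cap Y$, and $\{x\in C_1:x^-\in X_q\}$ as many as $X_q\cap C_1$, since $v\mapsto v^+$ permutes $Y$ and permutes $C_1$. So both $Z$ and $Z'$ have size at most $n_q+\sum_{i\ne q}s_i\le p-1$ by (7).

*Each meets every arc of $D$ from $Y$ to $C_1$.* An arc inside $X_i$ with $i\in J\setminus\{q\}$ meets $Y_i$. An arc inside $X_q$ has its head in $X_q\cap C_1\subseteq Z$ and its tail in $X_q\cap Y\subseteq Z'$. An arc $y\to x$ of $M$ has $y^+\in X_q$, so $y\in Z$, and $x^-\in X_q$, so $x\in Z'$.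

*Contradiction.* A vertex of $X_q\cap Y$ has its successor outside $X_q$, so the non-empty set $X_q\cap Y$ is disjoint from $Z$, and $Y\not\subseteq Z$. As $D-Z$ is strong, $C_1\subseteq Z$. Since $C_1\not\subseteq X_q$, some vertex of $C_1$ lies in a set $Y_g$ with $g\in J\setminus\{q\}$, so $Y_g=X_g\cap C_1$. Now look at $Z'$. The set $X_q\cap C_1\ne\emptyset$ is disjoint from $Z'$, since predecessors of its vertices are not in $X_q$. The set $X_g\cap Y\ne\emptyset$ is disjoint from $Z'$, since $g\ne q$ and $Y_g\subseteq C_1$. So $D-Z'$ has vertices in $Y$ and in $C_1$, but no arc from the former to the latter. It is not strong, although $|Z'|\le p-1$, a contradiction. $\square$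

With Section 4, this completes the proof of Theorem 1. Theorem 2 gives more when $n\ge2m$: all arcs inside the components of $F$ are avoided simultaneously, with connectivity only $m+1+\sum_{i\ge2}\lfloor n_i/2\rfloor\le k+2$.

## 12. How much connectivity is necessary

**Proposition 15.** For $l=1$ and every $m\ge2$, the bound $p=m+1$ in Theorem 2 cannot be lowered to $m$.

*Proof.* Let $V=X\cup U$, $X=X_1\cup X_2$, $U=U_1\cup U_2$ (all disjoint unions; $X$ is here the single set inside which arcs are deleted), with $|X_i|=|U_i|=m_i\ge1$ and $m_1+m_2=m$. Take all arcs in both directions, except that between $U_1$ and $X_2$ there are only the arcs $U_1\to X_2$, and between $X_1$ and $U_2$ only the arcs $X_1\to U_2$. Here $n=2m$.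

*$D$ is $m$-strong.* Put $L=X_1\cup U_1$ and $R=X_2\cup U_2$; both induce complete digraphs. All arcs from $L$ to $R$ are present, and the arcs from $R$ to $L$ are those from $X_2$ to $X_1$ and from $U_2$ to $U_1$. Let $|Z|<m$. If only one of $L,R$ survives in $D-Z$, the rest is complete. Suppose both survive. All arcs from the rest of $L$ to the rest of $R$ are there. If no arc goes back, then $Z$ contains $X_1$ or $X_2$, and also $U_1$ or $U_2$. As $L$ and $R$ both survive, $Z\supseteq X_1\cup U_2$ or $Z\supseteq X_2\cup U_1$. Each of these has $m$ vertices, a contradiction.

*No hamiltonian cycle after deleting the arcs inside $X$.* Now $X$ is independent with $|X|=n/2$, so a hamiltonian cycle alternates between $X$ and $U$. The predecessors of the vertices of $X_1$ lie in $U$, hence in $U_1$, as $U_2$ sends no arc to $X_1$; so they are exactly the $m_1$ vertices of $U_1$. Therefore the successors of $U_2$ lie in $X_2$. The successors of $X_2$ lie in $U_2$, as $X_2$ sends no arc to $U_1$. So $X_2\cup U_2$ is closed under successors, which is impossible. $\square$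

**Proposition 16.** In Theorem 1, $k+2$ cannot be replaced by $k+1$ for $k=1$ and $k=2$.

*Proof.* For $k=1$ use the digraph of Section 1. For $k=2$ let $D$ have the vertices $z,s,u_1,u_2,v_1,v_2$ and the out-neighborhoods
$$z:\{s,u_1,u_2\},\quad s:\{z,u_1,u_2,v_1,v_2\},\quad u_1:\{s,v_1,u_2\},\quad u_2:\{s,v_2,u_1\},\quad v_1:\{z,u_2,v_2\},\quad v_2:\{z,u_1,v_1\}.$$
Its 2-cycles are $zs,\ su_1,\ su_2,\ u_1u_2,\ v_1v_2$, and each of the other ten pairs carries exactly one arc, so $D$ is semicomplete. The out-degrees of $z,s,u_1,u_2,v_1,v_2$ are $3,5,3,3,3,3$ and the in-degrees are $3,3,4,4,3,3$.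

*$D$ is 3-strong.* First delete exactly two vertices. In the remaining 4-vertex digraph all semidegrees are at least $1$. If it is not strong, its initial and its terminal strong component have at least two vertices each, so they are two disjoint 2-cycles with arcs in only one direction between them. The disjoint pairs of 2-cycles, each with arcs in both directions, are:

* $\{zs,u_1u_2\}$, with $s\to u_1$ and $u_1\to s$;
* $\{zs,v_1v_2\}$, with $s\to v_1$ and $v_1\to z$;
* $\{su_1,v_1v_2\}$, with $u_1\to v_1$ and $v_2\to u_1$;
* $\{su_2,v_1v_2\}$, with $u_2\to v_2$ and $v_1\to u_2$;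
* $\{u_1u_2,v_1v_2\}$, with $u_1\to v_1$ and $v_1\to u_2$.

So deleting any two vertices leaves a strong digraph. Deleting fewer does as well: put the extra vertices back one at a time; as semidegrees in $D$ are at least $3$ and at most one vertex is still missing, each vertex put back has an in-neighbor and an out-neighbor among the vertices already present, because at most two other vertices are absent at that moment.

*No hamiltonian cycle avoids $F=\{v_1z,v_2z\}$.* The only remaining in-neighbor of $z$ is $s$, so the cycle uses $s\to z$. The successor of $z$ is some $u_j$, and the predecessor of $s$ is some $u_i$, with $i\ne j$, since otherwise the cycle closes after three vertices. So the cycle contains $u_i\to s\to z\to u_j$ with $\{i,j\}=\{1,2\}$, and then needs a path from $u_j$ to $u_i$ with interior $\{v_1,v_2\}$. From $u_1$ it must be $u_1v_1v_2u_2$, but $v_2\not\to u_2$. From $u_2$ it must be $u_2v_2v_1u_1$, but $v_1\not\to u_1$. $\square$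

**Proposition 17.** Let $|F|=k\ge1$, let $D$ be a $(k+1)$-strong semicomplete digraph with $n\ge2k$, and suppose that $F$ is not of the form "an oriented tree plus a (possibly empty) set of single arcs, with all components vertex-disjoint". Then $D-F$ is hamiltonian.

*Proof.* Let the components of $F$ have vertex sets $X_1,\dots,X_l$ with $n_1=m$ the maximum, and let $c_i\ge n_i-1$ be the number of arcs of $F$ in the component on $X_i$, so $\sum_ic_i=k$. Always $\lfloor n_i/2\rfloor\le n_i-1\le c_i$. The purpose is to show
$$m+\sum_{i\ge2}\lfloor n_i/2\rfloor\le k. \tag{8}$$
If $c_1\ge m$, this is immediate. If $c_1=m-1$, the first component is an oriented tree, so by hypothesis some $i\ge2$ has $c_i\ge2$. For this $i$, $\lfloor n_i/2\rfloor\le c_i-1$: if $n_i=2$, the left side is $1$; if $n_i\ge3$, then $\lfloor n_i/2\rfloor\le n_i-2\le c_i-1$. The unit gained here makes up for $m=c_1+1$, and (8) holds again. By (8), $m\le k$, so $n\ge2k\ge2m$, and $p\le k+1$ in (1). Theorem 2 applies. $\square$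

Whether $k+2$ is also optimal in Theorem 1 for $k\ge3$ is not determined here. By Proposition 17, for $n\ge2k$ this concerns only sets $F$ of the form "a tree plus single arcs".
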